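# Hypersurfaces of degree $q+1$ in $\mathrm{PG}(2n,q^2)$ with at least as many points as a Hermitian variety

## 1. The bound $N_0$ and the hypersurfaces that attain it

**Theorem 1.** Let $q\ge 2$ be a prime power, let $n\ge 2$, and let $\mathcal X$ be a hypersurface of degree $q+1$ of $\mathrm{PG}(2n,q^2)$, defined over $\mathrm{GF}(q^2)$, containing no $n$-dimensional linear subspace defined over $\mathrm{GF}(q^2)$. Then the number $|\mathcal X|$ of rational points of $\mathcal X$ satisfies
$$|\mathcal X|\le N_0:=\frac{(q^{2n+1}+1)(q^{2n}-1)}{q^2-1},$$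
with equality if and only if $\mathcal X$ is a non-singular Hermitian variety.

Let us unpack this. Put $Q=q^2$ and $V=\mathrm{GF}(Q)^{2n+1}$. The hypersurface $\mathcal X$ is given by a non-zero form $F$ of degree $q+1$ with coefficients in $\mathrm{GF}(Q)$, and it is regarded as a hypersurface over the algebraic closure. Its rational points are its points in $\mathrm{PG}(2n,Q)$. From now on points, lines and subspaces are rational unless we say otherwise. The dimension of a subspace is its projective dimension, and we often use one letter for a projective subspace and for its vector space. An *$n$-subspace* thus has vector dimension $n+1$. We write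
$$\theta_m=\frac{Q^{m+1}-1}{Q-1}=1+Q+\dots+Q^m\quad(m\ge0),\qquad \theta_{-1}=0,$$
for the number of points of an $m$-subspace. Then $N_0=\theta_{n-1}(q^{2n+1}+1)$.

**Definition.** A *Hermitian form* on a vector space over $\mathrm{GF}(Q)$ is a map $\eta$, linear in the first argument and additive in the second, with $\eta(v,aw)=a^q\eta(v,w)$ and $\eta(w,v)=\eta(v,w)^q$. The *Hermitian variety* of $\eta\neq 0$ is given by the form $\eta(v,v)$. In coordinates this is $\sum h_{ij}X_iX_j^q$ with $h_{ji}=h_{ij}^q$, a form of degree $q+1$. If $\eta$ is non-degenerate, the variety is non-singular. In $\mathrm{PG}(2n,Q)$ it is denoted $\mathcal H(2n,q^2)$, and it has exactly $N_0$ rational points.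

For example, take $q=2$, $n=2$ and $F=X_0^3+X_1^3+X_2^3+X_3^3+X_4^3$ over $\mathrm{GF}(4)$. A non-zero element of $\mathrm{GF}(4)$ has cube $1$, so $F(v)=0$ exactly when $v$ has an even number of non-zero coordinates. There are $1+\binom52 3^2+\binom54 3^4=1+90+405=496$ such vectors, hence $495/3=165$ points, and indeed $N_0=5\cdot 33=165$. So the smallest case of Theorem 1 says that a cubic in $\mathrm{PG}(4,4)$ containing no plane has at most $165$ points, and that only Hermitian varieties reach $165$.

"Containing a subspace" is a statement about polynomials, but here it can be read off from rational points, because $q+1\le Q-1$.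

**Fact A.** A polynomial over $\mathrm{GF}(Q)$ of degree less than $Q$ in each variable that vanishes at all $\mathrm{GF}(Q)$-points is $0$. Consequently, if $F$ vanishes at all points of a subspace outside one of its hyperplanes, then $F\equiv0$ on that subspace. (Take the hyperplane as the hyperplane at infinity: the dehomogenized polynomial has degree at most $q+1<Q$ and vanishes everywhere.) Also, a line with more than $q+1$ points of $\mathcal X$ is contained in $\mathcal X$, since a non-zero binary form of degree $q+1$ has at most $q+1$ zeros.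

The hypothesis on subspaces matters. Let $q=2$. A non-degenerate conic in $\mathrm{PG}(2,4)$ has $5$ points, $5$ tangents and $10$ secants, so $21-5-10=6$ lines miss it. The conic together with one of these lines is a cubic with $5+5=10$ points. The cone over this cubic in $\mathrm{PG}(4,4)$, with a line as vertex, has degree $3$ and $5+16\cdot10=165$ points. It has exactly $N_0$ points but contains a solid, so it is not $\mathcal H(4,4)$.

Aguglia, Giuzzi and Homma ("On Hermitian varieties in $\mathrm{PG}(6,q^2)$", arXiv:2006.04099 (2020)) conjecture that a characterization of $\mathcal H(6,q^2)$ extends to arbitrary even dimension. In the following formulation the conjecture is true.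

**Corollary 2.** Let $r=2n\ge4$ and $q>2$. Let $\mathcal X$ be a hypersurface of $\mathrm{PG}(2n,q^2)$, defined over $\mathrm{GF}(q^2)$, of degree $q+1$, containing no linear subspace of dimension $n$ or greater, with $|\mathcal X|=N_0$. Then:

(i) every $n$-dimensional subspace of $\mathrm{PG}(2n,q^2)$ meets $\mathcal X$ in at least $\frac{q^{2n}-1}{q^2-1}$ rational points;

(ii) if some $n$-dimensional subspace meets $\mathcal X$ in exactly $\frac{q^{2n}-1}{q^2-1}$ rational points, then $\mathcal X$ is a non-singular Hermitian variety of $\mathrm{PG}(2n,q^2)$.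

Theorem 1 gives more: the extra hypothesis in (ii) is superfluous, "$|\mathcal X|= N_0$" can be weakened to "$|\mathcal X|\ge N_0$", and $q=2$ is allowed. For part (i) the hypothesis on subspaces is not needed either.

**Proposition 3.** Let $q>2$ and $n\ge2$. If a hypersurface $\mathcal X$ of degree $q+1$ of $\mathrm{PG}(2n,q^2)$ over $\mathrm{GF}(q^2)$ has $|\mathcal X|\ge N_0$, then every rational line meets $\mathcal X$ in a rational point. Hence (i) holds with no hypothesis on subspaces in $\mathcal X$.

Proposition 3 is independent of Theorem 1 and is proved in Section 11.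

## 2. Isotropic vectors: Corollary 2 and the easy half of Theorem 1

**Proof that Theorem 1 implies Corollary 2.** Under the hypotheses of the corollary, Theorem 1 says that $\mathcal X$ is a non-singular Hermitian variety, which is (ii). For (i), we first see that every line meets $\mathcal X$: a Hermitian form on a 2-dimensional space has a non-zero isotropic vector. This is clear if the form is degenerate. Otherwise it is $as^{q+1}+bt^{q+1}$ in suitable coordinates, with $a,b\in\mathrm{GF}(q)^*$, and $-b/a\in \mathrm{GF}(q)^*$ is a norm $c^{q+1}$ with $c\in\mathrm{GF}(Q)$, so $(s,t)=(c,1)$ is isotropic. Now let $\Pi$ be an $n$-subspace. Since $\Pi\not\subset\mathcal X$, Fact A gives a point $P\in\Pi\setminus\mathcal X$. Each of the $\theta_{n-1}$ lines of $\Pi$ through $P$ contains a point of $\mathcal X$, and these points are distinct. So $|\Pi\cap\mathcal X|\ge\theta_{n-1}=\frac{q^{2n}-1}{q^2-1}$. $\square$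

**Proof of the "if" part of Theorem 1.** $\mathcal H(2n,q^2)$ has $N_0$ points. If $\eta(v,v)=0$ for all $v$ in a subspace $A$, then for $v,w\in A$ and every scalar $c$ we have $0=\eta(v+cw,v+cw)=c^q\eta(v,w)+(c^q\eta(v,w))^q$. The trace $z\mapsto z+z^q$ is not identically zero, so $\eta(v,w)=0$. Hence $A$ is totally isotropic, and as $\eta$ is non-degenerate, $2\dim A\le 2n+1$, so $A$ has vector dimension at most $n$. No $n$-subspace is contained in $\mathcal H(2n,q^2)$. $\square$

It remains to prove the following, and we assume its hypotheses through Section 10 whenever $\mathcal X$ is mentioned: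
$$|\mathcal X|\ge N_0,\quad \mathcal X\text{ contains no }n\text{-subspace}\quad\Longrightarrow\quad \mathcal X\text{ is a non-singular Hermitian variety}.$$
Then $|\mathcal X|=N_0$ automatically, so this also gives the bound.

## 3. Polynomials with the largest possible number of zeros

**Fact B** (Ore; Schwartz). A non-zero polynomial of degree at most $d$ in $m$ variables has at most $dQ^{m-1}$ zeros in $\mathrm{GF}(Q)^m$.

We shall count with Fact B, and almost everywhere the count will be tight. So we need its equality case: the zeros form $d$ parallel hyperplanes.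

**Lemma 4.** Let $1\le d<Q$, $m\ge1$, and let $g\ne0$ be a polynomial of degree at most $d$ in $m$ variables over $\mathrm{GF}(Q)$ with exactly $dQ^{m-1}$ zeros in $\mathrm{GF}(Q)^m$. Then $g=c\prod_{i=1}^d(\mu+a_i)$ with $c\ne0$, $\mu$ a non-zero linear form, and distinct $a_i\in\mathrm{GF}(Q)$.

*Proof.* By Fact B, $\deg g=d$. For $m=1$, $g$ has $d$ distinct roots and the claim is clear.

Let $m=2$ and let $P$ be a zero. A line through $P$ not consisting of zeros carries at most $d$ zeros. If no line through $P$ consisted of zeros, there would be at most $1+(Q+1)(d-1)=dQ-Q+d<dQ$ zeros. So every zero lies on a line of zeros. As $d<Q$, $g$ vanishes identically on such a line, so the line gives an affine-linear factor of $g$. Different lines give non-proportional factors, so there are at most $d$ of them. Their union has $dQ$ points and each has $Q$, so there are exactly $d$, pairwise disjoint, that is, parallel. The product of the factors has degree $d=\deg g$, which gives the claim.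

Let $m\ge3$. Let $g_d\ne0$ be the part of degree $d$. Since $d<Q$, Fact A gives vectors $v$ with $g_d(v)\ne0$; let $v$ be any of them. On each of the $Q^{m-1}$ lines parallel to $v$, $g$ has degree exactly $d$, hence at most $d$ zeros. The total is $dQ^{m-1}$, so each has exactly $d$. Therefore, for every 2-dimensional $D\ni v$, the restriction of $g$ to any coset of $D$ has degree $d$ and exactly $dQ$ zeros. Its top form is $g_d|_D$. By the case $m=2$, $g_d|_D$ is a non-zero constant times $\mu_D^d$ for a linear form $\mu_D$ on $D$, and the zeros of $g$ in the coset are $d$ lines with direction $\{\mu_D=0\}$.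

Let $Z$ be the zero set of $g_d$ in $\mathrm{PG}(m-1,Q)$. A line of $\mathrm{PG}(m-1,Q)$ not contained in $Z$ comes from a space $D$ containing some $v$ with $g_d(v)\ne0$, so it meets $Z$ in exactly one point. Hence $Z$ contains every line through two of its points, so it is a subspace, and every line meets it. As $Z$ is not everything, it is a hyperplane $\{\mu=0\}$.

Now let $p$ be a zero of $g$ and $z\ne0$ with $\mu(z)=0$. Choose $v$ with $\mu(v)\ne0$ and put $D=\langle v,z\rangle$. In $p+D$ the zeros form lines of direction $\{\mu_D=0\}=\langle z\rangle$, so $p+\langle z\rangle$ consists of zeros. Thus the zero set is a union of cosets of $\{\mu=0\}$, and there are $d$ of them, say $\mu=-a_i$. By Fact A, $g$ vanishes identically on each, so it is divisible by each $\mu+a_i$, and we conclude by degree. $\square$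

## 4. Plane curves of degree at most $q+1$

For an absolutely irreducible projective curve, the *geometric genus* $g$ is the genus of its normalization. For a plane curve of degree $e$ the *arithmetic genus* is $\pi=\frac{(e-1)(e-2)}2$. One has $g\le\pi$, with equality exactly when the curve is non-singular. (A nodal cubic has $g=0$, $\pi=1$.)

**Fact C** (Aubry–Perret, *A Weil theorem for singular curves*, 1996). For an absolutely irreducible projective curve $C$ over $\mathrm{GF}(Q)$ of geometric genus $g$ and arithmetic genus $\pi$, $|C(\mathrm{GF}(Q))|\le Q+1+2gq+\pi-g$.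

**Fact D** (Rück–Stichtenoth, *A characterization of Hermitian function fields over finite fields*, 1994). A curve over $\mathrm{GF}(q^2)$ of genus $q(q-1)/2$ with $q^3+1$ rational points is $\mathrm{GF}(q^2)$-isomorphic to the Hermitian curve.

**Lemma 5.** Let $C$ be a plane curve over $\mathrm{GF}(Q)$ of degree $e$, $2\le e\le q+1$, with no $\mathrm{GF}(Q)$-linear component. Then $|C|\le(e-1)Q+1$. If $e=q+1$ and $|C|=q^3+1$, then $C$ is non-singular; moreover its equation is a scalar multiple of a non-degenerate Hermitian form, provided that $q>2$, or that $q=2$ and some rational line meets $C$ with multiplicity $3$ at a rational point.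

*Proof.* **The bound.** Let $C_1,\dots,C_s$ be the distinct $\mathrm{GF}(Q)$-irreducible components, of degrees $e_i\ge2$, with $\sum e_i\le e$.

If $C_i$ is not absolutely irreducible, it splits into distinct conjugate components of degree at most $e_i/2$. A rational point on one of them lies on all, so by Bézout $|C_i|\le e_i^2/4\le e_iQ/4\le(e_i-1)Q/2$, where we used $e_i\le q+1\le Q$ and $e_i\ge2$.

If $C_i$ is absolutely irreducible, the bound in Fact C increases with $g$, and $g\le\pi=\frac{(e_i-1)(e_i-2)}2$. So $|C_i|\le Q+1+(e_i-1)(e_i-2)q\le(e_i-1)Q+1$, because $(e_i-1)q\le q^2=Q$.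

Summing, $|C|\le(e-s)Q+s\le(e-1)Q+1$.

**Equality for $e=q+1$.** Let $|C|=q^3+1=(e-1)Q+1$. If $s\ge2$, then $|C|\le(e-2)Q+2$, which is too small. So $s=1$. If $e_1<e$, then $|C|\le(e-2)Q+1$, too small. If $C_1$ is not absolutely irreducible, then $|C|\le qQ/2$, too small. So $C$ is absolutely irreducible. If $g\le\pi-1$, Fact C gives $|C|\le q^3+1-(2q-1)$. So $g=\pi=q(q-1)/2$ and $C$ is non-singular.

**The case $q>2$.** By Fact D there is a $\mathrm{GF}(Q)$-isomorphism $\varphi$ from $C$ to the Hermitian curve $H$. Both are smooth plane curves of degree $q+1\ge4$, on which the $g^2_{q+1}$ is unique. So $\varphi^*\mathcal O_H(1)$ and $\mathcal O_C(1)$ are isomorphic over the algebraic closure, and then over $\mathrm{GF}(Q)$, since $\mathrm{Pic}$ injects under field extension. The global sections of $\mathcal O_C(1)$ are the linear forms, so $\varphi$ is induced by a projectivity over $\mathrm{GF}(Q)$. The pull-back of the Hermitian equation and the equation of $C$ have the same degree and define the same absolutely irreducible curve, so they are proportional. (This is also the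 theorem of Hirschfeld–Storme–Thas–Voloch, J. Geom. 41 (1991).)

**The case $q=2$.** Now $C$ is a smooth cubic over $\mathrm{GF}(4)$ with $9$ points. Choose rational coordinates with the given point at $(0:1:0)$ and the given line $Z=0$. On $Z=0$ the equation becomes $cX^3$ with $c\ne0$. The coefficient $\alpha$ of $Y^2Z$ is non-zero, since it is the only possibly non-zero partial derivative at $(0:1:0)$. Replacing $Z$ by $(c/\alpha)Z$ and dividing by $c$, we get, with $Z=1$, the equation $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$. There is one point on $Z=0$, so there are $8$ affine points, and each $x\in\mathrm{GF}(4)$ gives exactly two values of $y$. If $a_1\ne0$, then $x=a_3/a_1$ kills the coefficient of $y$ and gives only one $y$. So $a_1=0$, and for the same reason $a:=a_3\ne0$. Replacing $x$ by $x+a_2$ removes the $x^2$-term, and we have $y^2+ay=x^3+bx+c$ with a new $c$.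

For given $x$ this has two solutions $y$ iff $\mathrm{Tr}\big((x^3+bx+c)/a^2\big)=0$, where $\mathrm{Tr}(z)=z+z^2$. Taking $x=0$, $\mathrm{Tr}(c/a^2)=0$. For $x\ne0$ we have $x^3=1$, so $\mathrm{Tr}(1/a^2)+\mathrm{Tr}(bx/a^2)=0$. If $b\ne0$, then $bx/a^2$ runs over $\mathrm{GF}(4)^*$, whose elements have traces $0,1,1$, which is impossible. So $b=0$ and $\mathrm{Tr}(1/a^2)=0$, whence $a=1$, and $\mathrm{Tr}(c)=0$, so $c\in\mathrm{GF}(2)$. If $c=1$, replace $y$ by $y+\omega$ with $\omega^2+\omega=1$. We arrive at $y^2+y=x^3$, that is, $X^3+Y^2Z+YZ^2=0$, which is given by a non-degenerate Hermitian form. $\square$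

For $e=q+1$ Lemma 5 is the case $n=1$ of the bound in Theorem 1, since $N_0=q^3+1$ there. But the equality statement fails for $n=1$, $q=2$, so the extra condition is needed. Let $\omega\in\mathrm{GF}(4)\setminus\mathrm{GF}(2)$ and take $X^3+\omega Y^3+\omega^2Z^3=0$. Its partial derivatives $X^2,\omega Y^2,\omega^2Z^2$ have no common zero, so it is smooth and has no linear component. Non-zero cubes are $1$ and the only vanishing sum of some of $1,\omega,\omega^2$ with at least one term is $1+\omega+\omega^2=0$, so the points are those with $XYZ\neq0$: there are $27/3=9=q^3+1$. In a multiple $c\,\eta(v,v)$ of a Hermitian form the coefficients of $X^3$ and $Y^3$ are $c\,\eta(e_0,e_0)$ and $c\,\eta(e_1,e_1)$, with $\eta(e_i,e_i)\in\mathrm{GF}(2)$; the ratio $\omega$ is impossible. For $n\ge2$ we shall have to produce the flex (Step 10).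

## 5. Counting through a subspace, and an overshoot of exactly $q^{2n-1}$

For $u\in V$ let $D_uF=\sum u_i\,\partial F/\partial X_i$. In every characteristic, $D_uF(w)$ is the coefficient of $t$ in $F(w+tu)$. By homogeneity it is also the coefficient of $s^q$ in $F(sw+u)$. For a Hermitian form and $F(w)=\eta(w,w)$ we get $D_uF(w)=\eta(u,w)$, because $q$-th powers have derivative $0$.

Let $k$ be the maximal dimension of a subspace contained in $\mathcal X$. Since $\mathcal X$ has points, $0\le k\le n-1$. Let $S\subset\mathcal X$ have dimension $k$, with vector space $U$, $\dim U=k+1$, and write $V=U\oplus W$, so $\dim W=2n-k$. The $(k+1)$-subspaces through $S$ are $\Pi_y=\langle S,y\rangle$ with $\langle y\rangle\in\mathrm{PG}(W)$, and there are $\theta_{2n-k-1}$ of them.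

**Step 1 (the basic count).** *The purpose is to measure how far each $\Pi_y$ is from the maximum allowed by Fact B.* For $x\in U$ the polynomial $F(x+ty)$ vanishes at $t=0$, so
$$F(x+ty)=t\,G_y(x,t),\qquad G_y\text{ homogeneous of degree }q,\qquad G_y(x,0)=D_yF(x)=:A_y(x).$$
Here $G_y\ne0$, since $\Pi_y\not\subset\mathcal X$ by maximality of $k$, and $A_y$ is linear in $y$. The points of $\Pi_y\cap\mathcal X$ off $S$ are the $\langle x+y\rangle$, $x\in U$, with $g_y(x):=G_y(x,1)=0$. The polynomial $g_y$ is non-zero, of degree at most $q$, in $k+1$ variables. By Fact B the *deficiency*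
$$\delta_y:=qQ^k-\#\{x\in U:g_y(x)=0\}$$
is at least $0$; it depends only on $\Pi_y$. Every point of $\mathcal X$ off $S$ lies in exactly one $\Pi_y$, so
$$\sum_{\langle y\rangle}\delta_y=\theta_k+q^{2k+1}\theta_{2n-k-1}-|\mathcal X|.\tag{1}$$

The first thing to try is to discard the deficiencies: $|\mathcal X|\le\theta_k+q^{2k+1}\theta_{2n-k-1}$. For $k=n-1$, using $\theta_n=1+Q\theta_{n-1}$, the right side is
$$\theta_{n-1}+q^{2n-1}+q^{2n+1}\theta_{n-1}=N_0+q^{2n-1}.$$
So the count overshoots by exactly $q^{2n-1}=qQ^{n-1}$, which is the full contribution of a single $\Pi_y$. For smaller $k$ it overshoots too. With $q=2,n=2$ the bounds are $5+8\cdot21=173$ for $k=1$ and $1+2\cdot85=171$ for $k=0$, against $N_0=165$. And Fact B cannot be improved for a single $\Pi_y$, as the Hermitian variety itself shows.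

**A running example.** Let $n=2$ and
$$F=X_0X_3^q+X_0^qX_3+X_1X_4^q+X_1^qX_4+X_2^{q+1},\qquad U=\langle e_0,e_1\rangle,\quad W=\langle e_2,e_3,e_4\rangle .$$
For $y=(c_2,c_3,c_4)$ put $m_y(x)=c_3^qx_0+c_4^qx_1$. Then
$$F(x+ty)=t\left(m_y(x)^q+t^{q-1}m_y(x)+t^q c_2^{q+1}\right).$$
So $A_y=c_3x_0^q+c_4x_1^q=m_y^q$ and $g_y=m_y^q+m_y+c_2^{q+1}$. The equation $T^q+T+c=0$ with $c\in\mathrm{GF}(q)$ has $q$ roots in $\mathrm{GF}(Q)$, so if $m_y\ne0$ then $\delta_y=0$, and $\Pi_y\cap\mathcal X$ is $q+1$ lines through the point $m_y=0$ of $S$. If $m_y=0$, that is $\langle y\rangle=\langle e_2\rangle$, then $g_y=c_2^{q+1}$ has no zeros. For $q=2$: of the $21$ planes on the line $S$, twenty have $8$ further points each and one has none, and $5+160=165$.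

This shows what must be proved: one $\Pi_y$ has no further point. It also shows the mechanism. Where $\delta_y=0$, the leading form $A_y$ of $g_y$ is a $q$-th power $m_y^q$ by Lemma 4. Since $A_y$ is linear in $y$, its $q$-th root is $q$-semilinear in $y$. A semilinear map from $W$ to the smaller space $U^*$ has a kernel, and on the kernel $g_y$ drops in degree, so there $\delta_y$ is large.

## 6. The leading forms $A_y$ are $q$-th powers

**Step 2 (the full subspaces).** *We describe $\Pi_y\cap\mathcal X$ when $\delta_y=0$.* If $\delta_y=0$, then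
$$G_y(x,t)=\prod_{i=1}^q(m_y(x)+a_it),\qquad 0\ne m_y\in U^*,\quad a_i\in\mathrm{GF}(Q)\text{ distinct},\tag{2}$$
so $A_y=m_y^q$, and $\Pi_y\cap\mathcal X$ is the union of $S$ and $q$ further $k$-subspaces, any two of these $q+1$ subspaces meeting exactly in $\{m_y=0\}\subset S$.

Indeed, Lemma 4 with $d=q$ gives $g_y=c\prod(\mu+a_i')$. Write $c=b^q$ with $b\in\mathrm{GF}(Q)^*$, which is possible because $b\mapsto b^q$ is bijective, and put $m_y=b\mu$, $a_i=ba_i'$; then homogenize. By $F(x+ty)=tG_y(x,t)$, the set $\Pi_y\cap\mathcal X$ is the union of the hyperplanes $t=0$ (this is $S$) and $m_y(x)+a_it=0$ of $\Pi_y$. These are distinct members of the pencil spanned by $t$ and $m_y$, so any two meet in $t=m_y=0$.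

**Step 3 (the subspaces where the degree drops).** *We bound $\delta_y$ from below when $A_y=0$.* If $A_y=0$, then $\deg g_y\le q-1$, so $g_y$ has at most $(q-1)Q^k$ zeros and $\delta_y\ge Q^k$.

**Step 4 (a semilinear map).** *We extend $y\mapsto m_y$ to all of $W$.* Suppose $\sum\delta_y<Q^{2n-k-1}$. Then for every $y\in W$ there is a unique $m_y\in U^*$ with $A_y=m_y^q$. The map $y\mapsto m_y$ is additive with $m_{ay}=a^qm_y$. The set $K=\{y:m_y=0\}$ is a subspace of dimension at least $\dim W-\dim U=2n-2k-1$, and $\delta_y\ge Q^k$ for $0\ne y\in K$.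

Since each non-zero $\delta_y$ is at least $1$, the number of $\langle y\rangle$ with $\delta_y=0$ exceeds $\theta_{2n-k-1}-Q^{2n-k-1}=\theta_{2n-k-2}$, the size of a hyperplane of $\mathrm{PG}(W)$. So these points span $W$. Take a basis $y_j$ of $W$ among them. By Step 2 and linearity of $A_y$ in $y$,
$$A_{\sum c_jy_j}=\sum c_jm_{y_j}^q=\Big(\sum c_j^qm_{y_j}\Big)^q,$$
because $(c^q)^q=c$ in $\mathrm{GF}(Q)$. This gives existence. If $m^q=m'^q$ then $(m-m')^q=0$ and $m=m'$, which gives uniqueness (in particular agreement with Step 2). The formula also shows that $y\mapsto m_y$ is additive with $m_{ay}=a^qm_y$. As $a\mapsto a^q$ is an automorphism, the usual dimension formula holds for this map. The last claim is Step 3.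

**Step 5 ($k=n-1$).** *We show that $\mathcal X$ contains subspaces of the largest allowed dimension.* Write (1) in powers of $q$. The terms are $\theta_k$: even exponents $0,\dots,2k$; $q^{2k+1}\theta_{2n-k-1}$: odd exponents $2k+1,\dots,4n-1$; and $N_0$: even exponents $0,\dots,2n-2$ and odd exponents $2n+1,\dots,4n-1$. So $|\mathcal X|\ge N_0$ gives
$$\sum\delta_y\le\sum_{\substack{i\text{ odd}\\2k+1\le i\le2n-1}}q^i-\sum_{\substack{i\text{ even}\\2k+2\le i\le2n-2}}q^i\le q^{2n-1},\tag{3}$$
where for the last inequality we pair each even exponent $i$ with the odd exponent $i-1$. As $k\le n-1$, $q^{2n-1}<q^{2n}\le Q^{2n-k-1}$, so Step 4 applies. Summing $\delta_y\ge Q^k$ over the points of $\mathrm{PG}(K)$,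
$$q^{2n-1}\ge Q^k\theta_{2n-2k-2}\ge q^{4n-2k-4}.$$
If $k\le n-2$, the right side is at least $q^{2n}$, a contradiction. Hence $k=n-1$.

In the case $q=2$, $n=2$, $k=0$ one sees this by numbers: (3) allows total deficiency $2-4+8=6$, while $\dim K\ge3$ forces at least $\theta_2=21$.

**Definition.** An $(n-1)$-subspace contained in $\mathcal X$ is called a *generator*. Generators exist by Step 5, and they are maximal subspaces in $\mathcal X$. In the running example $\langle e_0,e_1\rangle$ is a generator.

## 7. One exceptional subspace through each generator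

Let $L$ be any generator. We apply Section 6 with $S=L$, $k=n-1$; so $\dim U=n$, $\dim W=n+1$, and $\sum\delta_y\le q^{2n-1}$.

**Step 6 (the kernel is a point).** *We pin down $K$ and set up notation.* We have $\dim K\ge1$ and $\theta_{\dim K-1}q^{2n-2}\le q^{2n-1}$. If $\dim K\ge2$, the left side is at least $(q^2+1)q^{2n-2}>q^{2n-1}$. So $\dim K=1$. Write $K=\langle y_0\rangle$. By dimensions, $y\mapsto m_y$ maps $W$ onto $U^*$.

For a hyperplane $M=\{m=0\}$ of $L$ put
$$Y_M=\{y\in W:m_y\in\langle m\rangle\},\qquad T_M=\langle L,Y_M\rangle .$$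
$Y_M$ has dimension $2$ and contains $y_0$; $T_M$ has vector dimension $n+2$. Each $\langle y\rangle\ne\langle y_0\rangle$ lies in exactly one $Y_M$, namely for $M=\{m_y=0\}$. In the running example with $M=\langle e_1\rangle=\{x_0=0\}$ we have $y_0=e_2$, $Y_M=\langle e_2,e_3\rangle$, $T_M=\langle e_0,e_1,e_2,e_3\rangle$.

We want $\delta_{y_0}=q^{2n-1}$, but Step 3 only gives $\delta_{y_0}\ge q^{2n-2}$: a polynomial of degree $q-1$ may well have $(q-1)Q^{n-1}$ zeros. We are short by a factor $q$, and nothing in the counting so far closes this gap. The way out is to show that the deficiencies other than $\delta_{y_0}$ come in lumps. Then some whole $T_M$ is free of them outside $\Pi_{y_0}$, and inside that $T_M$ an extra point of $\Pi_{y_0}$ would make a plane section too large for Lemma 5.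

**Step 7 (deficiencies come in lumps).** *If $\langle y\rangle\ne\langle y_0\rangle$ and $\delta_y>0$, then $\delta_y\ge Q-1$.* The part of $g_y$ of degree $q$ is $A_y=m_y^q\ne0$. As $n\ge2$, choose a 2-dimensional $D\le U$ with $m_y|_D\ne0$. Then $\delta_y$ is the sum, over the $Q^{n-2}$ cosets $a+D$, of $qQ-\#\{\text{zeros of }g_y\text{ on }a+D\}$. Each term is at least $0$ by Fact B, as the restriction has top form $(m_y|_D)^q\ne0$. Take a coset where the term is positive. In coordinates $u=m_y|_D$ and $v$ on $D$, the restriction is $h(u,v)=u^q+\text{lower terms}$. The top form of any affine-linear factor of $h$ over $\mathrm{GF}(Q)$ divides $u^q$, so such a factor is $u+c$ up to scalars. Hence $h=h'\prod_{i=1}^j(u+c_i)$, where $h'$ has no affine-linear factor over $\mathrm{GF}(Q)$ and has top form $u^e$, $e=q-j$.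

- If $e=0$, the $c_i$ are not distinct, as otherwise $h$ would have $qQ$ zeros. So there are at most $(q-1)Q$ zeros.
- $e=1$ is impossible, since $h'$ would itself be an affine-linear factor.
- If $e\ge2$, the homogenization of $h'$ has no $\mathrm{GF}(Q)$-linear factor: the line at infinity is not a component because the top form is $u^e\ne0$. By Lemma 5, $h$ has at most $jQ+(e-1)Q+1=(q-1)Q+1$ zeros.

In each case the term is at least $Q-1$, and so is $\delta_y$.

**Step 8 (planes transverse to $M$).** *We collect the geometry of $T_M$ that is used several times.* Let $M$ be a hyperplane of $L$. A *complement* of $M$ in $T_M$ is a plane $E\subset T_M$ with $E\cap M=\emptyset$; vector dimensions are $3$, $n-1$, $n+2$.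

(8a) *Let $\langle y\rangle\subset Y_M$ (possibly $y=y_0$), $x\in L\setminus M$, $w\in\Pi_y\setminus L$, $u\in T_M\setminus\Pi_y$. Then $E=\langle x,w,u\rangle$ is a complement of $M$, and $E\cap\Pi_y$ is the line $xw$.* As $w\notin L$, the line $xw$ meets $L$ only in $x\notin M$, so it misses $M$. As $u\notin\Pi_y$, $E$ is a plane with $E\cap\Pi_y=xw$. Since $M\subset\Pi_y$, $E\cap M=xw\cap M=\emptyset$.

Now call $M$ *clean* if $\delta_y=0$ for all $\langle y\rangle\subset Y_M$ with $\langle y\rangle\ne\langle y_0\rangle$. Let $M$ be clean.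

(8b) *$(T_M\cap\mathcal X)\setminus\Pi_{y_0}$ is the disjoint union of the sets $N_i\setminus M$ for $q^3$ generators $N_i\supset M$, and $N_i\cap\Pi_{y_0}=M$.* The sets $\Pi_y\setminus L$ with $\langle y\rangle\subset Y_M$ partition $T_M\setminus L$. For each of the $Q=q^2$ points $\langle y\rangle\ne\langle y_0\rangle$ of $Y_M$, Step 2 says that $\Pi_y\cap\mathcal X$ is the union of $L$ and $q$ generators, all containing $M=\{m_y=0\}$ and pairwise meeting in $M$. This gives $q\cdot q^2=q^3$ generators $N_i\ne L$ with $N_i\cap L=M$. Two of them in different $\Pi_y,\Pi_{y'}$ meet inside $\Pi_y\cap\Pi_{y'}=L$, so again in $M$. In the same way $N_i\cap\Pi_{y_0}\subset L$, so $N_i\cap\Pi_{y_0}=M$.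

(8c) *If $E$ is a complement of $M$ in $T_M$, then $E\cap\Pi_{y_0}$ is a line, and exactly $q^3$ points of $E\cap\mathcal X$ lie off it.* As $E+M=T_M$ and $M\subset\Pi_{y_0}$, $E\not\subset\Pi_{y_0}$, so $E$ meets the hyperplane $\Pi_{y_0}$ of $T_M$ in a line. As $N_i+E=T_M$, the vector dimension of $N_i\cap E$ is $n+3-(n+2)=1$. So $N_i$ meets $E$ in one point, which is not in $M$, hence not in $\Pi_{y_0}$. By (8b) these $q^3$ points are distinct and are all the points of $E\cap\mathcal X$ off $\Pi_{y_0}$.

(8d) *If $E$ is a complement of $M$ in $T_M$ and $\ell\subset E$ is a line contained in $\mathcal X$, then $\ell=E\cap\Pi_{y_0}$.* Suppose not, and let $r_0$ be the point where $\ell$ meets $E\cap\Pi_{y_0}$. Each $r\in\ell\setminus\{r_0\}$ lies in $\mathcal X\setminus\Pi_{y_0}$, so $r\in N_i\setminus M$ for some $i$, and $\langle M,r\rangle=N_i\subset\mathcal X$. Every point of the $n$-subspace $\langle M,\ell\rangle$ off its hyperplane $\langle M,r_0\rangle$ lies in such a $\langle M,r\rangle$. By Fact A, $\langle M,\ell\rangle\subset\mathcal X$, contrary to hypothesis.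

**Step 9 ($\Pi_{y_0}$ contains nothing beyond $L$).** *We prove $\Pi_{y_0}\cap\mathcal X=L$. Consequently $\delta_{y_0}=q^{2n-1}$, $\delta_y=0$ for all $\langle y\rangle\ne\langle y_0\rangle$, and $|\mathcal X|=N_0$.*

Suppose $w\in(\Pi_{y_0}\cap\mathcal X)\setminus L$. First we find a clean $M$. As $\delta_{y_0}\ge q^{2n-2}$, Step 7 shows that the number of $\langle y\rangle\ne\langle y_0\rangle$ with $\delta_y>0$ is at most
$$\frac{q^{2n-1}-q^{2n-2}}{q^2-1}=\frac{q^{2n-2}}{q+1}<q^{2n-2}\le\theta_{n-1}.$$
There are $\theta_{n-1}$ hyperplanes $M$ of $L$, and each such $\langle y\rangle$ lies in only one $Y_M$. So some $M$ is clean.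

Next, there is $z\in L\setminus M$ with $zw\not\subset\mathcal X$. Otherwise take any point $p$ of $\Pi_{y_0}=\langle L,w\rangle$ off its hyperplane $\langle M,w\rangle$. The line $wp$ meets the hyperplane $L$ in a point, and this point is not in $M$, since otherwise $p\in\langle M,w\rangle$. So $p$ lies on a line contained in $\mathcal X$, and $F$ vanishes on $\Pi_{y_0}$ off $\langle M,w\rangle$. By Fact A, $\Pi_{y_0}\subset\mathcal X$, a contradiction.

Take $u\in T_M\setminus\Pi_{y_0}$ and $E=\langle z,w,u\rangle$. By (8a) with $y=y_0$, $E$ is a complement of $M$ with $E\cap\Pi_{y_0}=zw$. By (8c) there are $q^3$ points of $E\cap\mathcal X$ off $zw$, and with $z$ and $w$ we get $|E\cap\mathcal X|\ge q^3+2$. Moreover $F|_E\ne0$, as $zw\not\subset\mathcal X$. By Lemma 5, $E$ contains a line contained in $\mathcal X$. By (8d) this line is $zw$, a contradiction.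

So $\Pi_{y_0}\cap\mathcal X=L$, $g_{y_0}$ has no zeros, and $\delta_{y_0}=qQ^{n-1}=q^{2n-1}$. As $\sum\delta_y\le q^{2n-1}$, all other $\delta_y$ are $0$. By (1), $|\mathcal X|=\theta_{n-1}+q^{2n-1}(\theta_n-1)=\theta_{n-1}+q^{2n+1}\theta_{n-1}=N_0$.

In particular every hyperplane $M$ of $L$ is clean, and (2) holds for all $\langle y\rangle\ne\langle y_0\rangle$.

## 8. Hermitian plane sections and tangent hyperplanes

**Step 10 (transverse planes carry Hermitian curves).** *For every hyperplane $M$ of $L$ and every complement $E$ of $M$ in $T_M$, $F|_E$ is a non-zero scalar multiple of a non-degenerate Hermitian form.* By (8c), $q^3$ points of $E\cap\mathcal X$ lie off the line $E\cap\Pi_{y_0}$. On this line, by Step 9, the points of $\mathcal X$ are those of $E\cap L$. Since $E+L=T_M$, the vector dimension of $E\cap L$ is $3+n-(n+2)=1$, so this is a single point $z$. Thus $|E\cap\mathcal X|=q^3+1$, in particular $F|_E\ne0$. By (8d), a line of $E$ contained in $\mathcal X$ would be $E\cap\Pi_{y_0}$, which has only one point of $\mathcal X$. So $F|_E$ has no $\mathrm{GF}(Q)$-linear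 component. Lemma 5 gives the claim for $q>2$.

For $q=2$ we need the triple contact. As $A_{y_0}=0$, $t$ divides $G_{y_0}$, so $t^2$ divides $F|_{\Pi_{y_0}}$, where $t=0$ is the equation of $L$. On the line $E\cap\Pi_{y_0}$, with $t=0$ at $z$, we therefore have $F=t^2(\alpha s+\beta t)$. There is no zero with $t\ne0$, so $\alpha=0\ne\beta$. The line meets the curve with multiplicity $3$ at $z$, and Lemma 5 applies.

**Step 11 ($F$ on the exceptional subspace).** *For $x\in U$ and $\tau\in\mathrm{GF}(Q)$, $F(x+\tau y_0)=\tau^{q+1}F(y_0)$.* This is clear for $x=0$. Let $x\ne0$, choose a hyperplane $M\not\ni x$ of $L$, and let $E=\langle x,y_0,u\rangle$ with $u\in T_M\setminus\Pi_{y_0}$. By (8a) and Step 10, $F|_E(v)=c\,\eta(v,v)$ with $\eta$ Hermitian, and $\eta(x,x)=0$. If $a:=\eta(x,y_0)\ne0$, then $sx+y_0$ is isotropic iff $sa+(sa)^q=-\eta(y_0,y_0)$, a trace equation with $q$ solutions $s$. But $x$ is the only point of $\mathcal X$ on the line $\langle x,y_0\rangle$, by Step 9. So $\eta(x,y_0)=0$, and the claim follows.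

Everything so far holds for every generator $L$, with its own $W$, $y_0$ and $m_y$. From here on we let $L$ vary. Let $\hat{\mathcal X}=\{v\in V:F(v)=0\}$.

**Step 12 (there are enough generators).** *Every point of $\mathcal X$ lies on a generator; any two points of $\mathcal X$ spanning a line contained in $\mathcal X$ lie on a common generator; $\hat{\mathcal X}$ spans $V$.*

Let $L$ be a generator and $p\in\mathcal X\setminus L$. Then $\langle L,p\rangle=\Pi_y$ with $\langle y\rangle\ne\langle y_0\rangle$ by Step 9, and by Step 2 $p$ lies on a generator in $\Pi_y$.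

Now let $x\ne p$ with $px\subset\mathcal X$, and let $L$ be a generator on $x$. If $p\in L$ we are done. Otherwise $px\subset\langle L,p\rangle=\Pi_y$ with $\langle y\rangle\ne\langle y_0\rangle$, and all points of $px$ lie in the union of the $q+1$ generators of Step 2. A line contained in none of them meets the union in at most $q+1<Q+1$ points. So $px$ lies in one of them.

Finally, $\hat{\mathcal X}$ contains $U$, and for every $\langle y\rangle\ne\langle y_0\rangle$ a vector of $\Pi_y\setminus L$. So the span of $\hat{\mathcal X}$ contains all $y\in W\setminus\langle y_0\rangle$, and these span $W$.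

**Step 13 (tangent hyperplanes).** *For $0\ne x\in\hat{\mathcal X}$ let $T_x=\{u\in V:D_uF(x)=0\}$. Then $T_x$ is a hyperplane of $V$, it is spanned by the generators through $x$, and for $u\in\hat{\mathcal X}$: $u\in T_x$ iff $F\equiv0$ on $\langle x,u\rangle$. In particular, for $x,u\in\hat{\mathcal X}$,*
$$D_uF(x)=0\iff D_xF(u)=0.\tag{4}$$

Let $L\ni x$ be a generator. $D_uF(x)=0$ for $u\in U$, because $F\equiv0$ on $U$. For $y\in W$, $D_yF(x)=A_y(x)=m_y(x)^q$. So
$$D_{x_1+y}F(x)=m_y(x)^q\qquad(x_1\in U,\ y\in W).\tag{5}$$
As $y\mapsto m_y$ is onto $U^*$, the map $y\mapsto m_y(x)$ is a non-zero semilinear map to $\mathrm{GF}(Q)$. Hence $T_x=U\oplus W_x$, where $W_x=\{y\in W:m_y(x)=0\}\ni y_0$ has dimension $n$, and $T_x$ is a hyperplane. Every generator $N$ through $x$ lies in $T_x$, because $F\equiv0$ on $N$. For $y\in W_x\setminus\langle y_0\rangle$, $\Pi_y$ contains by Step 2 a generator $N\ne L$ with $x\in\{m_y=0\}\subset N$, and $\langle L,N\rangle=\Pi_y$. Since $\dim W_x=n\ge2$, $W_x$ is spanned by $W_x\setminus\langle y_0\rangle$. So the generators through $x$ span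 $T_x$.

If $F\equiv0$ on $\langle x,u\rangle$, then $D_uF(x)=0$, as it is the coefficient of $t$ in $F(x+tu)$. Conversely let $u\in\hat{\mathcal X}\cap T_x$. If $u\in U$ we are done. Otherwise $u=x_1+y$ with $x_1\in U$, $0\ne y\in W_x$, and $\langle y\rangle\ne\langle y_0\rangle$ by Step 9. By (2),
$$F(sx+ru)=r\prod_i\big(m_y(sx+rx_1)+a_ir\big),$$
which does not depend on $s$, since $m_y(x)=0$. So it equals $F(ru)=r^{q+1}F(u)=0$. Finally (4) holds because "$F\equiv0$ on $\langle x,u\rangle$" is symmetric in $x$ and $u$; if $x$ or $u$ is $0$, both sides of (4) are true.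

## 9. Only the monomials $s_is_j^q$ occur in $F$

We now choose a basis of $V$ inside $\hat{\mathcal X}$ and ask which monomials $F$ contains. The transverse Hermitian curves control how $F$ depends on one variable.

**Step 14 (exponents in one variable).** *For $0\ne x\in\hat{\mathcal X}$ and $w\in V$, as polynomials in $s$,*
$$F(sx+w)=F(w)+s^qD_wF(x)+s\,D_xF(w).\tag{6}$$
The coefficients of $1,s,s^q,s^{q+1}$ in $F(sx+w)$ are always $F(w)$, $D_xF(w)$, $D_wF(x)$, $F(x)=0$. So we must show that only the exponents $0,1,q,q+1$ can occur. Let $L\ni x$ be a generator. If $w\in U$, then $F(sx+w)=0$. Let $w\notin U$, $w\in\Pi_y$.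

- If $\langle y\rangle\ne\langle y_0\rangle$ and $m_y(x)=0$, write $w=x_1+\tau y$. By (2), $F(sx+w)=\tau\prod(m_y(x_1)+a_i\tau)$ does not depend on $s$.
- Otherwise let $M=\{m_y=0\}$ if $\langle y\rangle\ne\langle y_0\rangle$, and let $M$ be any hyperplane of $L$ not containing $x$ if $\langle y\rangle=\langle y_0\rangle$. Then $x\notin M$ and $\langle y\rangle\subset Y_M$, so $\Pi_y\subset T_M$. For $u\in T_M\setminus\Pi_y$, (8a) shows that $E=\langle x,w,u\rangle$ is a complement of $M$ in $T_M$. By Step 10,
$$F(sx+w)=c\left[s^{q+1}\eta(x,x)+s\,\eta(x,w)+s^q\eta(w,x)+\eta(w,w)\right]$$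
with $\eta$ Hermitian on $E$.

One might hope to be finished: in a basis from $\hat{\mathcal X}$, all exponents lie in $\{0,1,q\}$. But the square-free monomials, such as $s_0s_1s_2$ for $q=2$ or $s_0s_1\cdots s_q$ in general, also satisfy this. For $q=2$ formula (6) carries no information at all beyond $F(x)=0$. To exclude these monomials we look at two variables at once.

**Step 15 (mixed second derivatives vanish).** *For $x\in\hat{\mathcal X}$ and $u\in V$, $D_uD_xF\equiv0$.* Let $x\ne0$.

First let $x,u$ lie in a common generator $L$. For $w\in V$, $D_uD_xF(w)$ is the coefficient of $st$ in $F(sx+tu+w)$. We show that it is $0$.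

- If $w\in U$, this polynomial is $0$.
- If $w\in\Pi_{y_0}\setminus L$, then by Step 11 $F(x'+w)$ takes the same value for all $x'\in U$. By Fact A it is constant as a polynomial in $x'$, so $F(sx+tu+w)$ is constant.
- Let $w=x_1+\tau y$ with $x_1\in U$, $\tau\ne0$, $\langle y\rangle\ne\langle y_0\rangle$. By (2), $F(x'+w)=\tau P(m_y(x'))$ for $x'\in U$, where $P(T)=\prod_i(T+m_y(x_1)+a_i\tau)$. Take $x'\in U$ with $m_y(x')=1$. By (6), $F(sx'+w)=\tau P(s)$ involves only the exponents $0,1,q$. The coefficient of $st$ in $\tau P\big(s\,m_y(x)+t\,m_y(u)\big)$ is $2\tau p_2m_y(x)m_y(u)$, where $p_2$ is the coefficient of $T^2$ in $P$. If $q>2$, then $p_2=0$; if $q=2$, then $2p_2=0$.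

So $D_uD_xF$, of degree $q-1<Q$, vanishes on $V$, and it is $0$ by Fact A.

By Step 13 the generators through $x$ span $T_x$, and $D_uD_xF$ is linear in $u$. Hence $D_uD_xF\equiv0$ for all $u\in T_x$. It remains to treat one vector $u_1\notin T_x$. Write the generic vector as $w=w'+\zeta u_1$ with $w'$ a generic vector of $T_x$, and let $G=D_xF$, homogeneous of degree $q$. Euler's identity gives, as polynomials,
$$0=qG(w)=D_wG(w)=D_{w'}G(w)+\zeta D_{u_1}G(w)=\zeta D_{u_1}G(w),$$
since $D_{w'}G$ is a combination of derivatives in directions of $T_x$. So $D_{u_1}G\equiv0$.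

**Step 16 ($F$ is sesquilinear).** *There is a form $\beta$, linear in the first and $q$-semilinear in the second argument, with $F(w)=\beta(w,w)$ and $D_uF(w)=\beta(u,w)$.* By Step 12 choose a basis $v_0,\dots,v_{2n}$ of $V$ in $\hat{\mathcal X}$ and write $w=\sum s_iv_i$. In $F$, as a polynomial in $s_i$, the coefficient of $s_i^e$ with $e\notin\{0,1,q\}$ vanishes for all values of the other variables, by (6) with $x=v_i$. By Fact A it is $0$. So all exponents lie in $\{0,1,q\}$. The total degree is $q+1$, so each monomial is either $s_is_j^q$ with $i\ne j$, or a product of $q+1\ge3$ distinct variables. Suppose a monomial of the second kind, containing $s_i$ and $s_j$ with $i\neq j$, has a non-zero coefficient. Consider $D_{v_i}D_{v_j}F=\partial^2F/\partial s_i\partial s_j$. Monomials of the first kind contribute $0$, and distinct square-free monomials containing $s_is_j$ have distinct derivatives. So $D_{v_i}D_{v_j}F\ne0$, contrary to Step 15. Hence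
$$F(w)=\beta(w,w),\qquad\beta(v,w)=\sum_{i\ne j}h_{ij}\,s_i(v)\,s_j(w)^q,\qquad D_uF(w)=\beta(u,w),$$
the last formula because $q$-th powers have derivative $0$.

## 10. From a sesquilinear form to a Hermitian form

The form $\beta$ need not be Hermitian. If $\eta$ is Hermitian and $\beta=\mu^{-1}\eta$, then $\beta(x,u)^q=\mu^{-q}\eta(u,x)=\mu^{1-q}\beta(u,x)$. So we look for a constant $\lambda$ with $\beta(x,u)^q=\lambda\beta(u,x)$.

**Step 17 (a factor for each $x$).** *For $0\ne x\in\hat{\mathcal X}$ there is $\lambda_x\in\mathrm{GF}(Q)^*$ with*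
$$\beta(x,u)^q=\lambda_x\,\beta(u,x)\quad\text{for all }u\in V,\tag{7}$$
*and $\lambda_{ax}=\lambda_x$ for $a\ne0$.* By Step 13, $T_x=\{u:\beta(u,x)=0\}$ is spanned by vectors $u\in\hat{\mathcal X}\cap T_x$. For these, $\beta(x,u)=D_xF(u)=0$ by (4). The map $u\mapsto\beta(x,u)^q$ is linear, since $a^{q\cdot q}=a$, and it vanishes on the hyperplane $T_x$. So it is a multiple of the linear form $u\mapsto\beta(u,x)$, whose kernel is $T_x$. If $\lambda_x=0$, then $D_xF(u)=\beta(x,u)=0$ for all $u$, hence by (4) $D_uF(x)=0$ for all $u\in\hat{\mathcal X}$. As $\hat{\mathcal X}$ spans $V$, this contradicts that $T_x$ is a hyperplane. When $x$ is replaced by $ax$, both sides of (7) are multiplied by $a^q$.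

**Step 18 ($\lambda_x$ is constant).** *We compare $\lambda_x$ and $\lambda_u$ for $0\ne x,u\in\hat{\mathcal X}$.*

*First let $\beta(x,u)\ne0$.* Then $\beta(u,x)\ne0$ by (4). Applying (7) twice,
$$\beta(x,u)=\beta(x,u)^Q=\lambda_x^q\,\beta(u,x)^q=\lambda_x^q\lambda_u\,\beta(x,u),\qquad\text{so}\qquad\lambda_u=\lambda_x^{-q}.\tag{8}$$
To get rid of the exponent we find a third vector. Let $L\ni x$ be a generator. As $\beta(u,x)\ne0$, $u\notin T_x\supset U$. By Step 9, $u\in\Pi_y\setminus L$ with $\langle y\rangle\ne\langle y_0\rangle$, and $m_y(x)\ne0$ by (5). The line $\langle x,u\rangle$ meets $L$ only in $x$, so it misses $\{m_y=0\}$. It is contained in none of the $q+1$ generators of $\Pi_y$ in Step 2: $L$ does not contain $u$, and the others meet $L$ in $\{m_y=0\}$, so they do not contain $x$. These generators are hyperplanes of $\Pi_y$ meeting pairwise in $\{m_y=0\}$. So the line meets them in $q+1\ge3$ distinct points, and there is a third point $v=ax+bu\in\hat{\mathcal X}$ with $ab\ne0$. Since $\beta(x,x)=\beta(u,u)=0$,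
$$\beta(x,v)=b^q\beta(x,u)\ne0,\qquad\beta(u,v)=a^q\beta(u,x)\ne0.$$
By (8) for the pairs $x,v$ and $u,v$, $\lambda_x^{-q}=\lambda_v=\lambda_u^{-q}$, hence $\lambda_x=\lambda_u$.

*Now let $\beta(x,u)=0$ with $x,u$ linearly independent.* Then $F\equiv0$ on $\langle x,u\rangle$ by Step 13, so $x,u$ lie in a generator $L$ by Step 12. Choose $m\in U^*$ with $m(x)m(u)\ne0$, choose $y$ with $m_y=m$, and choose $v\in\hat{\mathcal X}\cap\Pi_y$ off $L$. Here $\langle y\rangle\ne\langle y_0\rangle$, so such $v$ exists by Step 2. By (5), $\beta(v,x)=D_vF(x)$ and $\beta(v,u)=D_vF(u)$ are non-zero multiples of $m(x)^q$ and $m(u)^q$. So they are non-zero, and by (4) so are $\beta(x,v)$ and $\beta(u,v)$. The first case gives $\lambda_x=\lambda_v=\lambda_u$.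

*Linearly dependent $x,u$* are covered by Step 17. So $\lambda_x=\lambda$ for all $0\ne x\in\hat{\mathcal X}$.

**Step 19 (conclusion).** *We rescale $\beta$ to a Hermitian form.* For fixed $u$ both sides of $\beta(x,u)^q=\lambda\beta(u,x)$ are $q$-semilinear in $x$, and the identity holds for $x\in\hat{\mathcal X}$, which spans $V$. So it holds for all $x,u\in V$. Applying it twice gives $\beta(x,u)=\lambda^{q+1}\beta(x,u)$, and $\beta\ne0$, so $\lambda^{q+1}=1$. The homomorphism $\mu\mapsto\mu^{1-q}$ of $\mathrm{GF}(Q)^*$ has kernel of order $q-1$, so its image has order $q+1$ and consists of all solutions of $\lambda^{q+1}=1$. Write $\lambda=\mu^{1-q}$ and put $\eta=\mu\beta$. Then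
$$\eta(x,u)^q=\mu^q\lambda\,\beta(u,x)=\mu\,\beta(u,x)=\eta(u,x),$$
so $\eta$ is Hermitian, and $\mu F(v)=\eta(v,v)$. If $x\ne0$ and $\beta(u,x)=0$ for all $u$, then $F(x)=\beta(x,x)=0$ and $D_uF(x)=0$ for all $u$, contrary to Step 13. So $\eta$ is non-degenerate and $\mathcal X$ is a non-singular Hermitian variety. This proves Theorem 1, and with Section 2 also Corollary 2. $\blacksquare$

## 11. Lines always meet $\mathcal X$ when $q>2$ and $|\mathcal X|\ge N_0$

We prove Proposition 3, so we drop the hypothesis on subspaces. A line without points of $\mathcal X$ forces every plane through it to have a section without linear components, so at most $q^3+1$ points, and a section with $q^3+1$ points is Hermitian and would meet the line. To make the count work we also need to exclude $q^3$ points.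

**Lemma 6.** If $q>2$, no plane curve $C$ of degree $q+1$ over $\mathrm{GF}(Q)$ without $\mathrm{GF}(Q)$-linear components has exactly $q^3$ rational points.

*Proof.* Suppose $|C|=q^3$.

**Reduction to smooth curves.** We use the estimates in the proof of Lemma 5. If $C$ has at least two distinct irreducible components over $\mathrm{GF}(Q)$, then $|C|\le(q-1)Q+2$; if it has one, of degree less than $q+1$, then $|C|\le(q-1)Q+1$; if it has one, of degree $q+1$ and not absolutely irreducible, then $|C|\le qQ/2$. All these are less than $q^3$. If $C$ is absolutely irreducible and singular, then $|C|\le q^3+1-(2q-1)<q^3$. So $C$ is absolutely irreducible and non-singular.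

**Every tangent passes through the Frobenius image.** Let $C:f=0$, $d=q+1$, and $\Delta=\sum X_i^Q\,\partial f/\partial X_i$, of degree $Q+q$. The construction of $\Delta$ is compatible with linear coordinate changes over $\mathrm{GF}(Q)$, because these commute with $Q$-th powers. At a rational point $P\in C$ choose rational affine coordinates with $P$ the origin and tangent $y=0$. By Euler's identity $f_z\equiv-xf_x-yf_y$ modulo $f$ (with $z=1$), so
$$\Delta\equiv(x^Q-x)f_x+(y^Q-y)f_y\pmod f.$$
Here $x$ is a local parameter of $C$ at $P$, $y$ has order at least $2$, and $f_x$ vanishes at $P$. So $\Delta$ has order at least $2$ at $P$. If $f\nmid\Delta$, Bézout gives $2q^3\le(q+1)(q^2+q)$, i.e. $2q^2\le(q+1)^2$, which is false for $q\ge3$. So $f\mid\Delta$.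

**An exact count.** We work over the algebraic closure. Let $\mathcal E$ be the kernel of the map $\mathcal O_C^3\to\mathcal O_C(d-1)$ given by the partial derivatives of $f$; the map is surjective because $C$ is smooth. So $\mathcal E$ has rank $2$ and degree $-d(d-1)$. By Euler it contains the tautological subbundle $\mathcal O_C(-1)$ spanned by $(X_i)_i$, and the quotient is a line bundle of degree $-d(d-1)+d=d(2-d)$. As $f\mid\Delta$, the vector $(X_i^Q)_i$ defines a map $\mathcal O_C(-Q)\to\mathcal E/\mathcal O_C(-1)$, that is, a section of a line bundle of degree $d(2-d)+dQ=d(Q+2-d)$. It vanishes exactly where $(X_i^Q)$ is proportional to $(X_i)$, that is, at the rational points; in particular it is not identically zero. Near a rational point, use the coordinates above and the map $(a,b,c)\mapsto(a-xc,b-yc)$, which kills $(x,y,1)$. Since $f_z=-xf_x-yf_y$ on $C$, it identifies $\mathcal E/\mathcal O_C(-1)$ with $\{(\alpha,\beta):\alpha f_x+\beta f_y=0\}$. As $f_y$ is a unit, this is generated by $(f_y,-f_x)$, and the section is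
$$(x^Q-x,\;y^Q-y)=\frac{x^Q-x}{f_y}\,(f_y,-f_x).$$
Since $x$ is a local parameter, the zero is simple. Hence $|C|=d(Q+2-d)=(q+1)(q^2-q+1)=q^3+1$, a contradiction. $\square$

**Proof of Proposition 3.** Suppose a line $\ell$ has no rational point of $\mathcal X$. Let $E\supset\ell$ be a plane. Then $F|_E\ne0$, and $E$ contains no line of $\mathcal X$, since such a line would meet $\ell$ in a rational point. By Lemma 5, $|E\cap\mathcal X|\le q^3+1$. By Lemma 6 the value $q^3$ is impossible. If $|E\cap\mathcal X|=q^3+1$, then, as $q>2$, the section is a Hermitian curve, which meets every line by Section 2, in particular $\ell$; this is impossible too. So $|E\cap\mathcal X|\le q^3-1$ for each of the $\theta_{2n-2}$ planes through $\ell$, and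
$$|\mathcal X|\le(q^3-1)\theta_{2n-2}.$$
From $\theta_{2n-2}=\theta_{n-2}+Q^{n-1}\theta_{n-1}$ we get $q^3\theta_{2n-2}-q^{2n+1}\theta_{n-1}=q^3\theta_{n-2}$. Therefore
$$N_0-(q^3-1)\theta_{2n-2}=\theta_{n-1}+\theta_{2n-2}-q^3\theta_{n-2}>0,$$
because $\theta_{2n-2}=\theta_{n-1}+Q^n\theta_{n-2}>q^{2n}\theta_{n-2}>q^3\theta_{n-2}$. This contradicts $|\mathcal X|\ge N_0$. So every line meets $\mathcal X$ in a rational point.

Let $\Pi$ be an $n$-subspace. If $\Pi\subset\mathcal X$, then $|\Pi\cap\mathcal X|=\theta_n\ge\theta_{n-1}$. Otherwise Fact A gives a point $P\in\Pi\setminus\mathcal X$, and each of the $\theta_{n-1}$ lines of $\Pi$ through $P$ contains a point of $\mathcal X$. In both cases $|\Pi\cap\mathcal X|\ge\theta_{n-1}=\frac{q^{2n}-1}{q^2-1}$, which is (i). $\square$
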